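# Widom–Rowlinson configurations on regular graphs: the weighted occupancy fraction is largest on $K_{d+1}$

## 1. A triangle against a four-cycle

Color some vertices of a graph with color $1$, some with color $2$, and leave the rest uncolored (color $0$), so that a vertex of color $1$ is never adjacent to a vertex of color $2$. Give such a coloring the weight $\lambda_1^{\#1}\lambda_2^{\#2}$ and pick one at random with probability proportional to its weight. Which graph makes the colored vertices most abundant?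

We compare two $2$-regular graphs by hand, the triangle $K_3$ and the four-cycle $C_4$. Write $a=1+\lambda_1$ and $b=1+\lambda_2$, and let $P$ be the total weight.

On $K_3$ the two colors cannot coexist. The colorings that use only $0,1$ have total weight $a^3$, those that use only $0,2$ have total weight $b^3$, and the empty coloring has been counted twice:
$$P_{K_3}=a^3+b^3-1 .$$

On $C_4$ we first choose the set $S$ of vertices of color $2$. A vertex may then have color $1$ exactly when it is neither in $S$ nor adjacent to $S$, and such vertices choose freely between $0$ and $1$, each contributing a factor $1+\lambda_1=a$. If $S=\emptyset$, all four vertices are free. If $|S|=1$, only the opposite vertex is free. If $|S|\ge2$, no vertex is free. So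
$$P_{C_4}=a^4+4\lambda_2a+6\lambda_2^2+4\lambda_2^3+\lambda_2^4=a^4+4\lambda_2a+(b^4-1-4\lambda_2)=a^4+b^4-1+4\lambda_1\lambda_2 .$$

The expected number of vertices of color $i$ is $\lambda_i\,\partial_{\lambda_i}P/P$. Let $\alpha^i$ be this number divided by the number of vertices. Then
$$\alpha^1_{K_3}=\frac{\lambda_1a^2}{P_{K_3}},\quad \alpha^2_{K_3}=\frac{\lambda_2b^2}{P_{K_3}},\qquad \alpha^1_{C_4}=\frac{\lambda_1(a^3+\lambda_2)}{P_{C_4}},\quad \alpha^2_{C_4}=\frac{\lambda_2(b^3+\lambda_1)}{P_{C_4}} .$$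

For $\lambda_1=\lambda_2=1$ this gives $\alpha^i_{K_3}=\frac{4}{15}$ and $\alpha^i_{C_4}=\frac{9}{35}$. As $\frac4{15}>\frac9{35}$, the triangle wins in both colors.

Now take $\lambda_1=9$, $\lambda_2=1$, so $a=10$, $b=2$, $P_{K_3}=1007$ and $P_{C_4}=10051$. Then
$$\alpha^1_{K_3}=\tfrac{900}{1007}\approx0.8937,\quad \alpha^1_{C_4}=\tfrac{9009}{10051}\approx0.8963,\qquad \alpha^2_{K_3}=\tfrac{4}{1007}\approx0.0040,\quad \alpha^2_{C_4}=\tfrac{17}{10051}\approx0.0017 .$$
The four-cycle has more of color $1$, and the triangle has more of color $2$. The plain sum favors the four-cycle: $\frac{904}{1007}<\frac{9026}{10051}$, because $904\cdot10051=9086104<9089182=9026\cdot1007$. So the question "which graph has the most colored vertices" has the wrong weights when the activities differ. If each color is weighted by the *other* activity, the triangle is ahead again: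
$$\frac{\lambda_2\alpha^1+\lambda_1\alpha^2}{\lambda_1+\lambda_2}:\qquad K_3:\ \frac{900+36}{10070}\approx0.0929,\qquad C_4:\ \frac{9009+153}{100510}\approx0.0912 .$$
These weights are natural. We have $\lambda_2\alpha^1+\lambda_1\alpha^2=\lambda_1\lambda_2\big(\frac{\alpha^1}{\lambda_1}+\frac{\alpha^2}{\lambda_2}\big)$, and the bracket is the derivative of $\frac1n\log P$ when both activities grow at the same rate. Is the complete graph optimal for this weighting, for every degree and all activities?

## 2. Definitions and statements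

All graphs are finite, simple and non-empty, and $n=|V(G)|$. For a vertex $v$, $N[v]$ is its closed neighborhood ($v$ and its neighbors); for a set $S$, $N[S]=\bigcup_{v\in S}N[v]$. If $G$ is $d$-regular, then $|N[v]|=d+1=:\Delta$. Throughout, $a=1+\lambda_1$ and $b=1+\lambda_2$, so $a,b>1$.

**Definition.** A *Widom–Rowlinson configuration* on $G$ is a map $\chi:V(G)\to\{0,1,2\}$ such that colors $1$ and $2$ are never assigned to two adjacent vertices. Let $\Omega(G)$ be the set of all of them, and let $X_i(\chi)$ be the number of vertices of color $i\in\{1,2\}$. For activities $\lambda_1,\lambda_2>0$ the model chooses $\chi$ with probability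
$$\mathbb P[\chi]=\frac{\lambda_1^{X_1(\chi)}\lambda_2^{X_2(\chi)}}{P_G(\lambda_1,\lambda_2)},\qquad P_G(\lambda_1,\lambda_2)=\sum_{\chi\in\Omega(G)}\lambda_1^{X_1(\chi)}\lambda_2^{X_2(\chi)} .$$
Put $\alpha^i_G=\mathbb E[X_i]/n$. The *weighted occupancy fraction* is
$$\overline\alpha_G(\lambda_1,\lambda_2)=\frac{\lambda_2\,\alpha^1_G(\lambda_1,\lambda_2)+\lambda_1\,\alpha^2_G(\lambda_1,\lambda_2)}{\lambda_1+\lambda_2}.$$

Emma Cohen, Will Perkins and Prasad Tetali, in "On the Widom-Rowlinson Occupancy Fraction in Regular Graphs", arXiv:1512.06398 (2015), conjecture that $\overline\alpha_G$ is maximized over all $d$-regular graphs by $K_{d+1}$. The conjecture is true.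

**Theorem 1.** For all $d\ge1$, all $d$-regular $G$ and all $\lambda_1,\lambda_2>0$,
$$\overline\alpha_G(\lambda_1,\lambda_2)\le\overline\alpha_{K_{d+1}}(\lambda_1,\lambda_2),$$
with equality if and only if every component of $G$ is $K_{d+1}$.

Put $x_G=\frac a{\lambda_1}\alpha^1_G$ and $y_G=\frac b{\lambda_2}\alpha^2_G$.

**Theorem 2.** Let $d\ge2$, $\lambda_1\ge\lambda_2>0$ and $\theta=\big(b+(a-b)b^\Delta\big)a^{-\Delta}$. For every $d$-regular $G$,
$$\text{(I)}\quad x_G+(1-b^{-\Delta})\,y_G\le1,\qquad\qquad\text{(II)}\quad(b-\theta)\,x_G+a\,y_G\le b,$$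
and $K_{d+1}$ attains equality in both. Equality in (I) holds if and only if $G$ is a disjoint union of copies of $K_{d+1}$. Hence for all $w_1,w_2>0$ with
$$\frac{b-\theta}a\le\frac{w_1}{w_2}\le\frac1{1-b^{-\Delta}}$$
the quantity $w_1x_G+w_2y_G$ is maximized over $d$-regular graphs by $K_{d+1}$; if the left inequality is strict, only disjoint unions of copies of $K_{d+1}$ attain the maximum. The conjecture is the case $w_1/w_2=b/a$, which lies strictly inside this range.

**Corollary 3.** For all $d\ge1$, all $d$-regular $G$ and all $\lambda_1,\lambda_2>0$, $P_G(\lambda_1,\lambda_2)^{1/|V(G)|}\le P_{K_{d+1}}(\lambda_1,\lambda_2)^{1/(d+1)}$, with equality if and only if $G$ is a disjoint union of copies of $K_{d+1}$.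

**Proposition 4.** For each $d\ge2$ there are $\lambda_1,\lambda_2>0$ for which the unweighted $\alpha^1+\alpha^2$ is strictly larger for $K_{d,d}$ than for $K_{d+1}$.

Since $C_4=K_{2,2}$, Section 1 already exhibits Proposition 4 for $d=2$.

## 3. Available vertices, and two inequalities that are tight on $K_{d+1}$

From now on $X_i$ also denotes the *set* of vertices of color $i$.

**Definition.** A vertex is *available* for a color if the other color does not occur in its closed neighborhood:
$$A_1=\{v:N[v]\cap X_2=\emptyset\},\qquad A_2=\{v:N[v]\cap X_1=\emptyset\},\qquad Y_i(u)=|N[u]\cap A_i| .$$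

*Example.* On $C_4$ with vertices $v_1,v_2,v_3,v_4$ in cyclic order, color $v_1$ with $2$ and nothing else. Then $A_1=\{v_3\}$ and $A_2=V$. Further, $Y_1(v_1)=0$ and $Y_1(v_2)=Y_1(v_3)=Y_1(v_4)=1$.

**Step 1: replace occupancies by availabilities.** The aim is to express $\overline\alpha_G$ through two numbers, $x=\frac1n\mathbb E|A_1|$ and $y=\frac1n\mathbb E|A_2|$.

A pair of vertex sets $(X_1,X_2)$ is a configuration if and only if $X_1\subseteq A_1$, equivalently $X_2\subseteq A_2$: both say that no vertex of $X_1$ is equal or adjacent to a vertex of $X_2$. The set $A_1$ depends only on $X_2$. Hence, for fixed $X_2=S$, the set $X_1$ ranges over all subsets of $A_1(S)$ with weight $\lambda_1^{|X_1|}$. Therefore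
$$\mathbb P[X_2=S]=\frac{\lambda_2^{|S|}a^{|A_1(S)|}}{P_G},\tag{1}$$
and conditionally on $X_2$ each vertex of $A_1$ lies in $X_1$ independently with probability $\lambda_1/a$. The same holds with the colors exchanged. So $\mathbb E|X_1|=\frac{\lambda_1}a\mathbb E|A_1|$, that is, $\alpha^1=\lambda_1x/a$. Likewise $\alpha^2=\lambda_2y/b$. Hence $x=x_G$, $y=y_G$, and
$$\overline\alpha_G=\frac{\lambda_1\lambda_2}{\lambda_1+\lambda_2}\,F_G,\qquad F_G:=\frac xa+\frac yb=\frac{\alpha^1_G}{\lambda_1}+\frac{\alpha^2_G}{\lambda_2}.\tag{2}$$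
We must maximize $F_G$.

**Step 2: link $x$ and $y$ through local counts.** A vertex $u$ is in $A_2$ when no vertex of $N[u]$ has color $1$. Given $X_2$, only the $Y_1(u)$ vertices of $N[u]\cap A_1$ could have color $1$, and each avoids it independently with probability $1/a$. So
$$\mathbb P(u\in A_2\mid X_2)=a^{-Y_1(u)},\qquad \mathbb P(u\in A_1\mid X_1)=b^{-Y_2(u)}.$$
Also, each vertex of $A_i$ lies in exactly $\Delta$ closed neighborhoods, so $\sum_uY_i(u)=\Delta|A_i|$. In other words, $y$ is an average of $a^{-Y_1(u)}$ and $x$ is an average of $Y_1(u)/\Delta$. We compare the function $1-a^{-k}$ with its chord from $k=0$ to $k=\Delta$: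
$$\varphi_a(k)=1-a^{-k}-\frac k\Delta(1-a^{-\Delta}),\qquad \varphi_b(k)=1-b^{-k}-\frac k\Delta(1-b^{-\Delta}).$$
Taking expectations,
$$s_2:=1-y-(1-a^{-\Delta})x=\frac1n\,\mathbb E\sum_u\varphi_a(Y_1(u)),\qquad s_1:=1-x-(1-b^{-\Delta})y=\frac1n\,\mathbb E\sum_u\varphi_b(Y_2(u)).\tag{3}$$

**Step 3: signs.** Let $q=1/a<1$. For $k\ge1$,
$$\frac{\varphi_a(k)}k=\frac{1-q^k}k-\frac{1-q^\Delta}\Delta,\qquad \frac{1-q^k}k=(1-q)\cdot\mathrm{mean}(q^0,q^1,\dots,q^{k-1}).$$
Appending the next, smaller, power lowers the mean. So $\varphi_a(k)/k$ is strictly decreasing, and it vanishes at $k=\Delta$. Hence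
$$\frac{\varphi_a(k)}k\text{ is strictly decreasing in }k\ge1,\qquad\varphi_a(0)=\varphi_a(\Delta)=0,\qquad\varphi_a(k)>0\ \ (0<k<\Delta),\tag{4}$$
and the same for $\varphi_b$. Since $0\le Y_i(u)\le\Delta$, we get $s_1\ge0$ and $s_2\ge0$. The inequality $s_1\ge0$ is exactly (I).

**Step 4: the complete graph.** On $K_{d+1}$ the two colors cannot coexist, so, as for the triangle, $P_{K_{d+1}}=a^\Delta+b^\Delta-1$. All vertices are available for color $1$ if color $2$ is absent, and none otherwise. So $x=a^\Delta/P_{K_{d+1}}$, $y=b^\Delta/P_{K_{d+1}}$, and $Y_1,Y_2$ take only the values $0$ and $\Delta$. Thus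
$$K_{d+1}:\qquad s_1=s_2=0,\qquad a^{-\Delta}x=b^{-\Delta}y,\qquad F_{K_{d+1}}=\frac{a^d+b^d}{a^\Delta+b^\Delta-1}.\tag{5}$$

## 4. Equal activities, and where $s_1,s_2\ge0$ stop being enough

The functions $s_1$, $s_2$ and $\ell:=a^{-\Delta}x-b^{-\Delta}y$ are affine in $(x,y)$ and vanish at the point of $K_{d+1}$. So does $F_{K_{d+1}}-F_G$. We now write the last as a combination of the first three.

**Step 5: the key identity.** Put
$$T:=b^{-d}s_2+a^{-d}s_1+(a-b)\,\ell,\qquad D_0:=a^{-\Delta}+b^{-\Delta}-a^{-\Delta}b^{-\Delta}=\frac{a^\Delta+b^\Delta-1}{(ab)^\Delta}.$$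
The coefficient of $x$ in $T$ is
$$-b^{-d}(1-a^{-\Delta})-a^{-d}+(a-b)a^{-\Delta}=-b^{-d}+b^{-d}a^{-\Delta}-ba^{-\Delta}=-bD_0,$$
where $a\cdot a^{-\Delta}=a^{-d}$ canceled. The coefficient of $y$ is
$$-b^{-d}-a^{-d}(1-b^{-\Delta})-(a-b)b^{-\Delta}=-a^{-d}+a^{-d}b^{-\Delta}-ab^{-\Delta}=-aD_0,$$
where $b\cdot b^{-\Delta}=b^{-d}$ canceled. The constant term is $a^{-d}+b^{-d}=\frac{a^d+b^d}{(ab)^d}$. As $bx+ay=ab\,F_G$ and $abD_0=\frac{a^\Delta+b^\Delta-1}{(ab)^d}$, formula (5) gives
$$T=a^{-d}+b^{-d}-abD_0\,F_G=\frac{a^\Delta+b^\Delta-1}{(ab)^d}\,\big(F_{K_{d+1}}-F_G\big).\tag{6}$$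
So the inequality of Theorem 1 is equivalent to $T\ge0$.

Exchanging the colors turns $\overline\alpha_G(\lambda_1,\lambda_2)$ into $\overline\alpha_G(\lambda_2,\lambda_1)$ without changing its value, so we may assume $\lambda_1\ge\lambda_2$, i.e. $a\ge b$.

**How far do $s_1,s_2\ge0$ go?** If $a=b$, then $T=a^{-d}(s_1+s_2)\ge0$, and for equal activities we are done. For $a>b$, subtract the two definitions in (3):
$$s_2-s_1=\big(1-y-x+a^{-\Delta}x\big)-\big(1-x-y+b^{-\Delta}y\big)=\ell .$$
Hence
$$T=\big(b^{-d}+a-b\big)\,s_2+\big(a^{-d}-(a-b)\big)\,s_1 .\tag{7}$$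
So $s_1,s_2\ge0$ settle the case $a-b\le a^{-d}$, and they settle nothing more. If $a-b>a^{-d}$, the point $(x,y)=(0,1)$ has $s_2=0$ and $s_1=b^{-\Delta}>0$, so it satisfies both inequalities, and yet $T=(a^{-d}-a+b)\,b^{-\Delta}<0$ there. In the example of Section 1, $a-b=8$ while $a^{-d}=0.01$.

The point $(0,1)$ describes a world in which every vertex is available for color $2$ and none for color $1$. With $\lambda_1\ge\lambda_2$ that is absurd, but $s_1\ge 0$ and $s_2\ge 0$ do not see it: each conditions on one color and never compares the two. If we knew $\ell\ge0$, i.e. $s_2\ge s_1$, then $T\ge0$ would follow at once. I do not prove this. I prove something weaker, in which $s_2$ pays for a possible negative value of $\ell$. The target is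
$$T':=b^{-d}s_2+(a-b)\,\ell\ \ge\ 0\qquad(a\ge b,\ d\ge2),\tag{8}$$
which suffices because $T=T'+a^{-d}s_1$ and $s_1\ge0$.

For $d=1$, every $1$-regular graph is a disjoint union of copies of $K_2$, and $\alpha^1,\alpha^2$ are the same for $G$ and $K_2$. Indeed the model on a disjoint union is a product, so $\alpha^1,\alpha^2$ of a union of copies of $K_{d+1}$ are those of $K_{d+1}$. So Theorem 1 holds for $d=1$, with equality always. **From here on $d\ge2$ and $a\ge b$, and we write $r=a/b\in[1,a]$.**

## 5. Exchanging the colors of components outside $N[u]$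

To bound $\ell$ from below we need an upper bound on $y$ by a quantity about $A_1$. On $K_{d+1}$ we have $y=(b/a)^\Delta x$, and there $Y_1(u)=\Delta$ whenever $u\in A_1$. This suggests multiplying by $b/a$ once for each vertex of $N[u]$ that is available for color $1$, as if these vertices chose between $0$ and $2$ (total weight $b$) instead of between $0$ and $1$ (total weight $a$).

**Lemma 5.** If $\lambda_1\ge\lambda_2$, then for every vertex $u$,
$$\mathbb P(u\in A_2)\le\mathbb E\big[\mathbf 1_{u\in A_1}(b/a)^{Y_1(u)}\big].$$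

*Proof.* **Step 6: write both sides as sums over configurations outside $N[u]$.** Let $W=V\setminus N[u]$. For $\sigma\in\Omega(G[W])$ let $p(\sigma)$ and $m(\sigma)$ be its numbers of $1$'s and $2$'s, and let $c_i(\sigma)$ be the number of vertices of $N[u]$ adjacent to a vertex of $W$ that $\sigma$ colors $i$.

*Right side.* The event $u\in A_1$ means that $S=X_2$ satisfies $S\subseteq W$. By (1), multiplying by $P_G$ gives
$$\sum_{S\subseteq W}\lambda_2^{|S|}a^{|A_1(S)|}(b/a)^{|A_1(S)\cap N[u]|}=\sum_{S\subseteq W}\lambda_2^{|S|}\,a^{|A_1(S)\setminus N[u]|}\,b^{|A_1(S)\cap N[u]|}.$$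
Expand $a^{|A_1(S)\setminus N[u]|}=\sum_{X\subseteq A_1(S)\setminus N[u]}\lambda_1^{|X|}$. The pairs $(X,S)$ that occur are those with $X,S\subseteq W$ and $X\subseteq A_1(S)$, i.e. exactly the configurations $\sigma$ on $G[W]$, where $X$ is the set of $1$'s and $S$ the set of $2$'s. A vertex of $N[u]$ is not in $S$, so it is in $A_1(S)$ exactly when it has no neighbor in $W$ of color $2$; hence $|A_1(S)\cap N[u]|=\Delta-c_2(\sigma)$. Thus
$$P_G\,\mathbb E\big[\mathbf 1_{u\in A_1}(b/a)^{Y_1(u)}\big]=\sum_{\sigma\in\Omega(G[W])}\lambda_1^{p(\sigma)}\lambda_2^{m(\sigma)}\,b^{\Delta-c_2(\sigma)}.$$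

*Left side.* The event $u\in A_2$ means that $N[u]$ contains no $1$. Let $\sigma$ be the restriction of the configuration to $W$. A vertex of $N[u]$ that has a neighbor in $W$ of color $1$ must be $0$. Every other vertex of $N[u]$ may be $0$ or $2$ freely, since no $1$ occurs in $N[u]$. So
$$P_G\,\mathbb P(u\in A_2)=\sum_{\sigma\in\Omega(G[W])}\lambda_1^{p(\sigma)}\lambda_2^{m(\sigma)}\,b^{\Delta-c_1(\sigma)}.$$

The two sums differ only in $c_2$ versus $c_1$. Color $1$ has the larger activity, so $c_1$ should tend to be larger.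

**Step 7: compare by a coupling.** Split both sums according to the colored set $\mathcal T\subseteq W$ of $\sigma$, that is, the set of vertices with color $1$ or $2$. Let $C_1,\dots,C_m$ be the components of $G[\mathcal T]$. In a configuration each component is monochromatic, because adjacent colored vertices agree, and all $2^m$ choices of colors are allowed, because distinct components are not adjacent. The weight of a choice is the product of the factors $\lambda_1^{|C_i|}$ or $\lambda_2^{|C_i|}$. After normalization the components are therefore colored independently, $C_i$ receiving color $2$ with probability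
$$p_i=\frac{\lambda_2^{|C_i|}}{\lambda_1^{|C_i|}+\lambda_2^{|C_i|}}\le\frac12$$
and color $1$ with probability $1-p_i$. For $J\subseteq\{1,\dots,m\}$ let $h(J)$ be the number of vertices of $N[u]$ adjacent to $\bigcup_{i\in J}C_i$, and put $g(J)=b^{\Delta-h(J)}$. Since $h$ grows with $J$ and $b>1$, $g$ is non-increasing in $J$. If $J_i$ is the set of indices of components of color $i$, then $c_1=h(J_1)$ and $c_2=h(J_2)$.

Let $U_1,\dots,U_m$ be independent and uniform on $[0,1]$. The set $\{i:U_i\le p_i\}$ has the law of $J_2$, and $\{i:U_i\le1-p_i\}$ has the law of $J_1$. Since $p_i\le1-p_i$, the first is contained in the second, so $g$ of the first is at least $g$ of the second. Taking expectations, $\mathbb E\,b^{\Delta-c_2}\ge\mathbb E\,b^{\Delta-c_1}$ for each fixed $\mathcal T$. Multiply by the normalizing factor $\prod_i(\lambda_1^{|C_i|}+\lambda_2^{|C_i|})$ and sum over $\mathcal T$. $\square$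

*Example.* On $C_4$ with $u=v_1$ we have $W=\{v_3\}$, and $v_3$ is adjacent to two vertices of $N[u]$. The sum for the right side is $b^3+\lambda_1b^3+\lambda_2b$ and the sum for the left side is $b^3+\lambda_1b+\lambda_2b^3$. The difference is $(\lambda_1-\lambda_2)(b^3-b)\ge0$.

## 6. What $s_2$ has to pay

**Step 8: turn the target into an inequality about $s_2$ alone.** By Lemma 5, and since $b^{-\Delta}r^{-\Delta}=a^{-\Delta}$,
$$n\,\ell=\sum_u\Big\{a^{-\Delta}\,\mathbb P(u\in A_1)-b^{-\Delta}\,\mathbb P(u\in A_2)\Big\}\ \ge\ -b^{-\Delta}\,\mathbb E\sum_{u\in A_1}\big(r^{-Y_1(u)}-r^{-\Delta}\big).\tag{9}$$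
Multiply (9) by $a-b\ge0$ and insert it in $nT'=n\,b^{-d}s_2+(a-b)\,n\ell$. Since $(a-b)b^{-\Delta}=b^{-d}(r-1)$, the target (8) follows once we show
$$n\,s_2\ \ge\ \mathbb E\sum_{u\in A_1}(r-1)\big(r^{-Y_1(u)}-r^{-\Delta}\big).\tag{10}$$
So each available vertex $u\in A_1$ with $Y_1(u)=k$ presents a bill of $(r-1)(r^{-k}-r^{-\Delta})$. Note $1\le k\le\Delta$, since $u\in N[u]\cap A_1$. The fund is $n\,s_2=\mathbb E\sum_{u}\varphi_a(Y_1(u))$, a sum over all vertices.

**Paying each bill from the term of $u$ itself is not enough.** That would need $\varphi_a(k)\ge(r-1)(r^{-k}-r^{-\Delta})$. Take $d=2$, $a=2$, $b=\frac65$, so $r=\frac53$, and $k=1$. Then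
$$\varphi_a(1)=\frac12-\frac13\cdot\frac78=\frac5{24}\approx0.208,\qquad(r-1)(r^{-1}-r^{-3})=\frac23\Big(\frac35-\frac{27}{125}\Big)=\frac{32}{125}=0.256 .$$
The value $k=1$ does occur with $u\in A_1$: in the $C_4$ example of Section 3, $v_3\in A_1$ and $Y_1(v_3)=1$.

The terms $\varphi_a(Y_1(w))$ with $w\notin A_1$ have not been used. If $u\in A_1$ has $Y_1(u)<\Delta$, then $\Delta-Y_1(u)$ of its neighbors lie outside $A_1$, and they can contribute. The next lemma lets them pay, at a constant rate per available neighbor. Put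
$$c:=\frac{\varphi_a(d-1)}{d-1},\qquad\psi(k):=\varphi_a(k)+c\,(\Delta-k).$$
Here $d\ge2$ is used, and $c>0$ by (4).

**Lemma 6.** $\displaystyle n\,s_2\ \ge\ \mathbb E\sum_{u\in A_1}\psi(Y_1(u))$.

*Proof.* **Step 9: an unavailable vertex sees at most $d-1$ available ones.** Fix a configuration and let $w\notin A_1$. If $w\in X_2$, no vertex of $N[w]$ is in $A_1$, because each has $w$ in its closed neighborhood; so $Y_1(w)=0$. Otherwise there is some $z\in N[w]\cap X_2$ with $z\ne w$. Then neither $w$ nor $z$ is in $A_1$, and both lie in $N[w]$, so $Y_1(w)\le\Delta-2=d-1$. In all cases $Y_1(w)\le d-1$. Since $\varphi_a(k)/k$ is decreasing and $\varphi_a(0)=0$,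
$$\varphi_a(Y_1(w))\ge c\,Y_1(w)\qquad(w\notin A_1).$$

**Step 10: double count.** The sum $\sum_{w\notin A_1}Y_1(w)$ counts the pairs $(u,w)$ with $u\in A_1$, $w\notin A_1$ and $u\in N[w]$. The last condition is the same as $w\in N[u]$, so each $u\in A_1$ is counted $|N[u]\setminus A_1|=\Delta-Y_1(u)$ times. Therefore
$$\sum_u\varphi_a(Y_1(u))\ \ge\ \sum_{u\in A_1}\varphi_a(Y_1(u))+c\sum_{w\notin A_1}Y_1(w)=\sum_{u\in A_1}\big[\varphi_a(Y_1(u))+c(\Delta-Y_1(u))\big].$$
Take expectations and use (3). $\square$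

In the failing case above ($d=2$, $a=2$, $k=1$) we now have $c=\frac5{24}$ and $\psi(1)=\frac5{24}+2\cdot\frac5{24}=\frac58$, which covers $0.256$. The next lemma says that it always does.

**Lemma 7.** For $1\le k\le\Delta$ and $1\le r\le a$: $\ \psi(k)\ge(r-1)(r^{-k}-r^{-\Delta})$.

*Proof.* **Step 11: simplify $\psi$.** With $q=1/a$ we have $c=\frac{1-q^{d-1}}{d-1}-\frac{1-q^\Delta}\Delta$. In $\psi(k)$ the terms with $1-q^\Delta$ add up to $-\big(\frac k\Delta+\frac{\Delta-k}\Delta\big)(1-q^\Delta)=-(1-q^\Delta)$. So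
$$\psi(k)=L_k(q),\qquad L_k(p):=p^\Delta-p^k+(\Delta-k)\,\frac{1-p^{d-1}}{d-1}.$$

**Step 12: pass from $a$ to $r$.** The left side depends on $a$ and the right side on $r\le a$; monotonicity removes $a$. For $0<p\le1$ we have $p^{k-1}\ge p^d$ (as $k-1\le d$) and $p^{d-2}\ge p^d$, so
$$L_k'(p)=\Delta p^d-kp^{k-1}-(\Delta-k)p^{d-2}\le\Delta p^d-kp^d-(\Delta-k)p^d=0 .$$
So $L_k$ is non-increasing on $(0,1]$. With $p:=1/r$ we have $q\le p\le1$, hence $\psi(k)=L_k(q)\ge L_k(p)$.

**Step 13: the one-variable inequality.** In terms of $p$ the right side of the lemma is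
$$\Big(\frac1p-1\Big)(p^k-p^\Delta)=(1-p)(p^{k-1}-p^d).$$
So we need $L_k(p)\ge(1-p)(p^{k-1}-p^d)$. For $p=1$ both sides are $0$. For $p<1$ divide by $1-p$, using
$$p^k-p^\Delta=(1-p)\sum_{i=k}^dp^i,\qquad\frac{1-p^{d-1}}{d-1}=(1-p)M,\quad M=\mathrm{mean}(p^0,\dots,p^{d-2}).$$
The claim becomes $(\Delta-k)M-\sum_{i=k}^dp^i\ge p^{k-1}-p^d$, that is,
$$(\Delta-k)\,M\ \ge\ p^{k-1}-p^d+\sum_{i=k}^dp^i=\sum_{i=k-1}^{d-1}p^i .$$
For $k=\Delta$ both sides are $0$. For $1\le k\le d$ the sum on the right has $\Delta-k$ terms, so the claim is $M\ge\mathrm{mean}(p^{k-1},\dots,p^{d-1})$. As $p^i$ is non-increasing in $i$, appending the later term $p^{d-1}$ does not raise the mean, and dropping the earliest terms does not raise it either: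
$$M=\mathrm{mean}(p^0,\dots,p^{d-2})\ \ge\ \mathrm{mean}(p^0,\dots,p^{d-1})\ \ge\ \mathrm{mean}(p^{k-1},\dots,p^{d-1}).\qquad\square$$

## 7. Proof of Theorem 1

**Step 14: the inequality.** Let $d\ge2$ and $a\ge b$. Every $u\in A_1$ has $1\le Y_1(u)\le\Delta$, so Lemmas 6 and 7 give
$$n\,s_2\ \ge\ \mathbb E\sum_{u\in A_1}\psi(Y_1(u))\ \ge\ \mathbb E\sum_{u\in A_1}(r-1)\big(r^{-Y_1(u)}-r^{-\Delta}\big),$$
which is (10). By Step 8 this yields $T'\ge0$, i.e. (8). Since $s_1\ge0$, also $T=T'+a^{-d}s_1\ge0$. By (6), $F_G\le F_{K_{d+1}}$, and by (2), $\overline\alpha_G\le\overline\alpha_{K_{d+1}}$.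

**Step 15: equality.** We first show that, for $d\ge2$, $s_1=0$ forces $G$ to be a disjoint union of copies of $K_{d+1}$. By (3) and (4), $s_1$ is an average of non-negative terms $\varphi_b(Y_2(u))$, and every configuration has positive probability. So if $s_1=0$, then $Y_2(u)\in\{0,\Delta\}$ for every $u$ in *every* configuration. Use the configuration whose only colored vertex is $v$, with color $1$. Then $A_2=V\setminus N[v]$ and $Y_2(u)=\Delta-|N[u]\cap N[v]|$. If $u$ is a neighbor of $v$, the intersection contains $u$, so $Y_2(u)<\Delta$. Hence $Y_2(u)=0$, $|N[u]\cap N[v]|=\Delta$, and $N[u]=N[v]$. So every vertex of $N[v]$ has closed neighborhood $N[v]$; thus $N[v]$ is a clique with no edges leaving it, i.e. a component $K_{d+1}$. As $v$ is arbitrary, every component of $G$ is $K_{d+1}$.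

If equality holds in Theorem 1, then $T=0$ by (6). As $T'\ge0$ and $s_1\ge0$, this forces $s_1=0$, and every component is $K_{d+1}$. Conversely, a disjoint union of copies of $K_{d+1}$ has the same $\alpha^1,\alpha^2$ as $K_{d+1}$ and attains equality. With the case $d=1$ from Section 4, and the symmetry that allowed $a\ge b$, Theorem 1 is proved. $\square$

## 8. Proof of Theorem 2: the cone of admissible weights

**Step 16: the two inequalities.** (I) is $s_1\ge0$. Equality in (I) means $s_1=0$; by Step 15 this forces a disjoint union of copies of $K_{d+1}$, and such a union has the $x,y$ of $K_{d+1}$, hence $s_1=0$ by (5). For (II), multiply $T'\ge0$ by $b^\Delta$: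
$$b^\Delta T'=b\big(1-y-(1-a^{-\Delta})x\big)+(a-b)\big(b^\Delta a^{-\Delta}x-y\big)=b-ay-\big(b-ba^{-\Delta}-(a-b)b^\Delta a^{-\Delta}\big)x .$$
The coefficient in the last bracket is $b-\theta$, so $T'\ge0$ is (II). By (5), $s_1=s_2=\ell=0$ on $K_{d+1}$, so $K_{d+1}$ attains equality in both.

**Step 17: the range is genuine and contains $b/a$.** We claim
$$0<\frac{b-\theta}a<\frac ba\le1<\frac1{1-b^{-\Delta}} .$$
The second inequality holds since $\theta>0$; the last two are clear from $a\ge b>1$. The first says $ba^\Delta>b+(a-b)b^\Delta$. With $a=rb$ this reads $b^{\Delta+1}(r^\Delta-r+1)>b$, which is true since $r^\Delta\ge r$ and $b>1$.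

**Step 18: combine.** The normals $(1,\,1-b^{-\Delta})$ of (I) and $(b-\theta,\,a)$ of (II) have positive entries, and their ratios of first to second entry are the two ends of the stated range, which are distinct by Step 17. So if $w_1/w_2$ lies in the range, then
$$(w_1,w_2)=s\,(1,\,1-b^{-\Delta})+t\,(b-\theta,\,a)\qquad\text{with }s,t\ge0 .$$
Adding $s$ times (I) and $t$ times (II), and using that both are equalities for $K_{d+1}$, we get $w_1x_G+w_2y_G\le w_1x_{K_{d+1}}+w_2y_{K_{d+1}}$. If $w_1/w_2>(b-\theta)/a$, then $(w_1,w_2)$ is not a multiple of $(b-\theta,a)$, so $s>0$. Equality then forces equality in (I), hence a disjoint union of copies of $K_{d+1}$. Finally, $F_G=\frac xa+\frac yb$ has $w_1/w_2=\frac{1/a}{1/b}=b/a$, which is strictly inside the range by Step 17. $\square$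

*Example.* For $d=2$, $a=10$, $b=2$ we have $\theta=\frac{2+8\cdot8}{1000}=0.066$, so the range is $0.1934\le w_1/w_2\le\frac87$, and $b/a=0.2$. The unweighted sum $\alpha^1+\alpha^2=\frac{\lambda_1}ax+\frac{\lambda_2}by$ has $w_1/w_2=0.9/0.5=1.8>\frac87$. It lies outside the range, in agreement with Section 1, where $C_4$ beat $K_3$ for this sum.

## 9. Proof of Corollary 3: integration along a diagonal

**Step 19.** We recover $\log P$ from $F$ by integrating from a place where $P_G$ is trivial. Since $\lambda_i\,\partial_{\lambda_i}\log P_G=\mathbb E|X_i|=n\,\alpha^i_G$,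
$$\frac1n\big(\partial_{\lambda_1}+\partial_{\lambda_2}\big)\log P_G=\frac{\alpha^1_G}{\lambda_1}+\frac{\alpha^2_G}{\lambda_2}=F_G .$$
By symmetry let $\lambda_1\ge\lambda_2$. Along the segment $(\lambda_1-\lambda_2+s,\,s)$, $0<s\le\lambda_2$, both activities are positive, so $F_G\le F_{K_{d+1}}$ by Theorem 1 and (2). At $s=0$ only color $1$ survives, so $P_G=(1+\lambda_1-\lambda_2)^n$, and both $\frac1n\log P_G$ and $\frac1{d+1}\log P_{K_{d+1}}$ equal $\log(1+\lambda_1-\lambda_2)$. These functions are continuous on $0\le s\le\lambda_2$, because $P_G$ and $P_{K_{d+1}}$ are polynomials with values at least $1$. Integrating over $0<s\le\lambda_2$ gives $\frac1n\log P_G\le\frac1{d+1}\log P_{K_{d+1}}$ at $(\lambda_1,\lambda_2)$. If $G$ is not a disjoint union of copies of $K_{d+1}$, the inequality between the integrands is strict for every $s>0$, so the conclusion is strict. If $G$ is such a union, $P_G$ is a power of $P_{K_{d+1}}$ and equality holds. $\square$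

## 10. Proof of Proposition 4: one activity tending to zero

We fix $a$, let $\lambda_2\to0$, and compare $K_{d+1}$ with $K_{d,d}$ to second order in $\lambda_2$. Here $d\ge2$.

**Step 20: expand $\log P_G$.** Given $X_2=S$, the set $A_1(S)$ is $V\setminus N[S]$, so by (1)
$$a^{-n}P_G=\sum_S\lambda_2^{|S|}a^{-|N[S]|}.$$
For distinct $u,v$ we have $|N[\{u,v\}]|=2\Delta-m_{uv}$ with $m_{uv}=|N[u]\cap N[v]|$. So
$$a^{-n}P_G=1+\lambda_2\,n\,a^{-\Delta}+\frac{\lambda_2^2}2\sum_{u\ne v}a^{m_{uv}-2\Delta}+O(\lambda_2^3),$$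
the sum being over ordered pairs. Take logarithms; the coefficient of $\lambda_2^2$ loses $\frac12n^2a^{-2\Delta}=\frac12\sum_{u,v}a^{-2\Delta}$. Also, $\sum_{u\ne v}a^{m_{uv}-2\Delta}=\sum_{u,v}a^{m_{uv}-2\Delta}-n\,a^{-\Delta}$, because $m_{uu}=\Delta$. Hence
$$f_G:=\frac1n\log P_G=\log a+\lambda_2a^{-\Delta}+\lambda_2^2\,c_G(a)+O(\lambda_2^3),\qquad2c_G=\frac1n\sum_{u,v}a^{-2\Delta}(a^{m_{uv}}-1)-a^{-\Delta}.$$
Since $a^{-n}P_G$ is a polynomial in $\lambda_2$ and $1/a$ which equals $1$ at $\lambda_2=0$, its logarithm is smooth near $\lambda_2=0$. The remainder is $\lambda_2^3$ times a smooth function of $(a,\lambda_2)$. So for fixed $a$ the remainder stays $O(\lambda_2^3)$ after applying $\partial_a$ or $\lambda_2\partial_{\lambda_2}$.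

**Step 21: the two graphs.** For $K_{d+1}$ all $m_{uv}=\Delta$ and $n=\Delta$, so
$$2c_{K_{d+1}}=\Delta a^{-2\Delta}(a^\Delta-1)-a^{-\Delta}=d\,a^{-\Delta}-\Delta a^{-2\Delta}.$$
In $K_{d,d}$, two distinct vertices of the same part share exactly the other part, so $m_{uv}=d$ for these $d-1$ choices of $v$. If $u,v$ lie in different parts, the closed neighborhoods share exactly $u$ and $v$, so $m_{uv}=2$ for these $d$ choices of $v$. With the diagonal term $a^{-2\Delta}(a^\Delta-1)$,
$$2c_{K_{d,d}}=-a^{-2\Delta}+(d-1)a^{-2\Delta}(a^d-1)+d\,a^{-2\Delta}(a^2-1)=(d-1)a^{-\Delta-1}+d\,a^{-2d}-2d\,a^{-2\Delta}.$$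
Here $2d\ge d+2=\Delta+1$ because $d\ge2$, so all terms have degree at least $\Delta+1$ in $1/a$. Therefore
$$C:=c_{K_{d+1}}-c_{K_{d,d}}=\frac d2\,a^{-\Delta}+O(a^{-\Delta-1})\qquad(a\to\infty),$$
and $C$ is a polynomial in $1/a$.

**Step 22: compare the occupancies.** We have $\alpha^1+\alpha^2=\lambda_1\partial_{\lambda_1}f+\lambda_2\partial_{\lambda_2}f$, where $\lambda_1=a-1$ and $\partial_{\lambda_1}=\partial_a$. The terms of $f$ of order $0$ and $1$ in $\lambda_2$ are the same for both graphs. So $\alpha^1+\alpha^2$ for $K_{d+1}$ minus $\alpha^1+\alpha^2$ for $K_{d,d}$ equals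
$$\lambda_2^2\big[(a-1)C'(a)+2C(a)\big]+O(\lambda_2^3),$$
and
$$(a-1)C'(a)+2C(a)=-\frac{d\Delta}2a^{-\Delta}+d\,a^{-\Delta}+O(a^{-\Delta-1})=\frac d2(2-\Delta)\,a^{-\Delta}+O(a^{-\Delta-1}).$$
Since $\Delta\ge3$, this is negative for all large $a$. Fix such an $a$ and take $\lambda_2>0$ small: the difference is negative, so $\alpha^1+\alpha^2$ is strictly larger for $K_{d,d}$. $\square$
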